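# Two copies of $sl(n)$ at the critical level in a Weyl vertex algebra: all relations between them

## 1. Two copies of $sl(2)$ in four $\beta\gamma$ pairs

Let $X=(x_{ia})$ and $P=(p_{ia})$, $1\le i,a\le 2$, be matrices of eight independent variables. Two matrix products are natural:
$$XP^T,\quad (XP^T)_{ij}=\sum_a x_{ia}p_{ja},\qquad\qquad X^TP,\quad (X^TP)_{kl}=\sum_a x_{ak}p_{al}.$$
They have the same trace $\tau=\sum x_{ia}p_{ia}$. Their traceless parts $A=XP^T-\frac{\tau}{2}$ and $B=X^TP-\frac{\tau}{2}$ have six independent linear entries between them, and these entries satisfy one obvious relation. Since $X^TP=(P^TX)^T$,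
$$\mathrm{tr}(XP^T)^2=\mathrm{tr}(P^TX)^2=\mathrm{tr}(X^TP)^2,\qquad\text{so}\qquad \mathrm{tr}A^2=\mathrm{tr}B^2 .$$
There are no others. Where $\det X\neq0$ we have $B=(X^{-1}AX)^T$. Conversely, if $A,B\in sl(2)$ have the same two distinct eigenvalues, some $X$ satisfies $B=(X^{-1}AX)^T$, and $P^T=X^{-1}A$ produces the pair $(A,B)$. So the image of $(X,P)\mapsto(A,B)$ is dense in the quadric $\mathrm{tr}A^2=\mathrm{tr}B^2$ of $sl(2)\times sl(2)$. This quadric is irreducible because its quadratic form has rank $6$, and therefore $\mathrm{tr}A^2-\mathrm{tr}B^2$ generates the ideal of relations.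

Now replace variables by fields. The Weyl vertex algebra $M$ ($\beta\gamma$ system) has generators $x_{ia},p_{ia}$ with fields $a(z)=\sum_m a_{(m)}z^{-m-1}$ and $p_{ia}(z)x_{jb}(w)\sim\delta_{ij}\delta_{ab}/(z-w)$, all other operator products being trivial. In modes, $[p_{ia,(m)},x_{jb,(r)}]=\delta_{ij}\delta_{ab}\delta_{m+r,-1}$, and the vacuum $\mathbf 1$ is killed by the modes with $m\ge0$. So, as a vector space, $M$ is the polynomial ring in the variables $x_{ia,(-k-1)},p_{ia,(-k-1)}$, $k\ge0$, with
$$p_{ia,(k)}=\frac{\partial}{\partial x_{ia,(-k-1)}},\qquad x_{ia,(k)}=-\frac{\partial}{\partial p_{ia,(-k-1)}}\qquad(k\ge0). \tag{1}$$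
For generators $a,b$ the modes of ${:}ab{:}$ are
$${:}ab{:}_{(m)}=\sum_{j+k=m-1}{:}a_{(j)}b_{(k)}{:}\ , \tag{2}$$
where modes with nonnegative index stand on the right.

Put $E_{ij}=\sum_a{:}x_{ia}p_{ja}{:}$, $F_{kl}=\sum_a{:}x_{ak}p_{al}{:}$ and $I=\sum{:}x_{ia}p_{ia}{:}$. Let us compare the two quadratic Casimir elements. Write $x=x_{(-1)}$, $x'=x_{(-2)}$, and similarly $p,p'$. By (1) and (2), on polynomials in the $x_{ia},p_{ia}$ alone,
$$E_{ij,(-1)}=\sum_a x_{ia}p_{ja}+\sum_a\Big(x'_{ia}\frac{\partial}{\partial x_{ja}}-p'_{ja}\frac{\partial}{\partial p_{ia}}\Big).$$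
Applying this to $E_{ji}=\sum_b x_{jb}p_{ib}$ gives $(XP^T)_{ij}(XP^T)_{ji}+\sum_a x'_{ia}p_{ia}-\sum_a p'_{ja}x_{ja}$. Hence
$$\sum_{i,j}E_{ij,(-1)}E_{ji}=\mathrm{tr}(XP^T)^2+2\sum_{i,a}(x'_{ia}p_{ia}-p'_{ia}x_{ia}). \tag{3}$$
The symmetry $x_{ij}\leftrightarrow x_{ji}$, $p_{ij}\leftrightarrow p_{ji}$ exchanges $E$ and $F$. It fixes the second sum in (3) and turns the first term into $\mathrm{tr}(X^TP)^2$, which is equal to it. So $\sum E_{ij,(-1)}E_{ji}=\sum F_{kl,(-1)}F_{lk}$, corrections included. Passing from $gl(2)$ to $sl(2)$ subtracts $\frac12I_{(-1)}I$ from both sides. The two Sugawara elements of the two copies of $sl(2)$ therefore have the same image in $M$. That image is nonzero, since its part of degree $4$ is $\mathrm{tr}A^2$. For $n\times n$ matrices the same computation works, with $2$ replaced by $n$ in (3) and $\frac12$ by $\frac1n$.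

Two things are left open. For $2\times2$ matrices, is this the only relation between the two copies of $sl(2)$, now that relations may involve all modes? For $n\times n$ matrices one has $\mathrm{tr}A^k=\mathrm{tr}B^k$ for $k=2,\dots,n$; does each of these survive with its ordering corrections, and are there no further relations?

## 2. The homomorphism $\Phi$ and the ideal generated by differences of central elements

Fix $n\ge2$, $\ell=n^2$, $\mathfrak g=sl(n)$. We use the standard language of vertex algebras: modes $u_{(m)}$, vacuum $\mathbf 1$, translation operator $T$, and the commutator formula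
$$[u_{(m)},v_{(r)}]=\sum_{j\ge0}\binom mj (u_{(j)}v)_{(m+r-j)}.$$
In particular the fields of $u$ and $v$ commute if and only if $u_{(j)}v=0$ for all $j\ge0$. "Ideal" means two-sided vertex algebra ideal, hence $T$-stable. By skew-symmetry a $T$-stable left ideal is two-sided.

**Definition (commutant).** For a subset $U$ of a vertex algebra $M$, $\mathrm{Com}_M(U)=\{v\in M: u_{(m)}v=0\ \forall u\in U,\ m\ge0\}$. It is a vertex subalgebra, and it does not change if $U$ is replaced by the vertex subalgebra generated by $U$. For instance, if $M$ has one pair $x,p$, then $x_{(m)}=-\partial/\partial p_{(-m-1)}$ for $m\ge 0$, so $\mathrm{Com}_M(x)$ is the ring of polynomials in the $x_{(-k-1)}$.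

**Definition (critical level).** $V=V^{-n}(\mathfrak g)$ is the universal affine vertex algebra with $[a_{(m)},b_{(r)}]=[a,b]_{(m+r)}-n\,m\,\delta_{m+r,0}\,\mathrm{tr}(ab)$. Its center is $\mathfrak z=\{v\in V:\ y_{(m)}v=0\ \ \forall y\in\mathfrak g,\ m\ge0\}$. It is graded by conformal weight, with $y_{(-k-1)}$ raising the weight by $k+1$. We put $V_2=V\otimes V$.

The Feigin–Frenkel center $\mathfrak z$ is generated by the quadratic Sugawara element $S^{(2)}=S=\sum_i{:}c_ic^i{:}$, for dual bases $\{c_i\},\{c^i\}$ of $\mathfrak g$ with respect to the trace form, together with higher rank Sugawara elements $S^{(3)},\dots,S^{(n)}$. For $n=2$ it is generated by $S$ alone.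

Let $M=M_\ell$ be the Weyl vertex algebra with generators $x_{ia},p_{ia}$, $1\le i,a\le n$, and conventions as in Section 1. Write $J=(ia)$ for a double index. The assignment $e_{JK}\mapsto{:}x_Jp_K{:}$ satisfies the relations of $gl(\ell)$ at level $-1$. Single contractions between ${:}x_Jp_K{:}$ and ${:}x_{J'}p_{K'}{:}$ give $\delta_{KJ'}{:}x_Jp_{K'}{:}-\delta_{JK'}{:}x_{J'}p_K{:}$, and the double contraction gives $-\delta_{KJ'}\delta_{JK'}$. Composing with the automorphism $x\mapsto p$, $p\mapsto-x$ gives the other usual convention $e_{JK}\mapsto-{:}x_Kp_J{:}$, so nothing below depends on the choice. The traceless part generates $V_{-1}(sl(\ell))\subset M_\ell$.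

Identify $\mathbb C^\ell=\mathbb C^n\otimes\mathbb C^n$ and embed $(a,b)\mapsto a\otimes1+1\otimes b$. Since $\mathrm{tr}\big((a\otimes1)(a'\otimes1)\big)=n\,\mathrm{tr}(aa')$ and $\mathrm{tr}(a\otimes b)=\mathrm{tr}(a)\,\mathrm{tr}(b)=0$, each copy of $sl(n)$ has level $-n=-h^\vee$, and the two copies commute. We get a vertex algebra homomorphism
$$\Phi:V\otimes V\to V_{-1}(sl(\ell))\subset M_\ell,\qquad \Phi(e_{ij}\otimes\mathbf 1)=\sum_a{:}x_{ia}p_{ja}{:},\quad \Phi(\mathbf 1\otimes e_{kl})=\sum_a{:}x_{ak}p_{al}{:}, \tag{4}$$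
extended linearly and restricted to traceless combinations. Write $\pi_L(v)=\Phi(v\otimes\mathbf 1)$ and $\pi_R(v)=\Phi(\mathbf 1\otimes v)$. The automorphism $\sigma$ of $M$ with $x_{ij}\leftrightarrow x_{ji}$, $p_{ij}\leftrightarrow p_{ji}$ satisfies $\sigma\pi_L=\pi_R$ and $\sigma\pi_R=\pi_L$.

By Section 1, $\Phi(S\otimes\mathbf 1)=\Phi(\mathbf 1\otimes S)=:\zeta\ne0$, so $s=S\otimes\mathbf 1-\mathbf 1\otimes S$ lies in $\ker\Phi$. Also $\mathrm{Im}(\Phi)$ is not simple. Indeed, $\zeta$ commutes with all fields of $\mathrm{Im}(\Phi)$, so the ideal that it generates is spanned by the elements $(T^j\zeta)_{(-1)}v$. If $x$ and $p$ get weight $\frac12$, then $\Phi$ preserves weights, so this ideal lives in weights $\ge2$ and misses $\mathbf 1$. The paper of Drazen Adamovic, Victor G. Kac, Pierluigi Moseneder Frajria, Paolo Papi and Ozren Perse, "Kostant's pair of Lie type and conformal embeddings", arXiv:1802.02929 (2018), is the source of the following problem. Put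
$$\mathcal V(sl(n)\times sl(n))=\big(V^{-n}(sl(n))\otimes V^{-n}(sl(n))\big)\big/\langle s_2,\dots,s_n\rangle,\qquad s_k=S^{(k)}\otimes\mathbf 1-\mathbf 1\otimes S^{(k)} .$$
Is $\mathrm{Im}(\Phi)\cong\mathcal V(sl(n)\times sl(n))$? The answer is yes.

**Theorem 1.** For every $n\ge2$, and for any choice of Sugawara elements $S^{(2)},\dots,S^{(n)}$ generating the Feigin–Frenkel center, $\ker\Phi=\langle s_2,\dots,s_n\rangle$. Hence $\mathrm{Im}(\Phi)\cong\mathcal V(sl(n)\times sl(n))$.

## 3. Polynomial degree, PBW degree and arcs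

**Definition (jets and arcs).** Let $W\subset\mathbb A^N$ be the affine scheme $f_1=\dots=f_r=0$. Its jet scheme $J_mW$ has coordinate ring generated by the coefficients of $x_i(t)=\sum_{k\le m}x_{i,k}t^k$, with relations the coefficients of $t^0,\dots,t^m$ in $f_s(x(t))$. The arc scheme $JW$ is the case $m=\infty$, so $\mathbb C[JW]=\varinjlim\mathbb C[J_mW]$.

For example, for the cone $\mathcal N=\{a^2+bc=0\}\subset\mathbb A^3$, which is the nilpotent cone of $sl(2)$, the scheme $J_1\mathcal N\subset\mathbb A^6$ is given by $a_0^2+b_0c_0=0$ and $2a_0a_1+b_0c_1+b_1c_0=0$. We use four standard facts. Jets commute with fiber products. For a principal localization, $J_m(W_\Delta)=(J_mW)_{\Delta_0}$, where $\Delta_0$ is the value of $\Delta$ at $t=0$. If $W$ is smooth of dimension $e$, then $J_mW$ is smooth of dimension $(m+1)e$. If $W\to Z$ is smooth and surjective, then $J_mW\to J_mZ$ is surjective on $\mathbb C$-points: lift the base point of a jet, then lift the jet by infinitesimal lifting.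

**The degree filtration of $M$.** By (1), $M=O:=\mathbb C[J(\mathrm{Mat}_n\times\mathrm{Mat}_n)]$ as a vector space, with generic arcs $X(t)=\sum_k(x_{ia,(-k-1)})t^k$ and $P(t)=\sum_k(p_{ia,(-k-1)})t^k$. Let $G_dM$ be the space of polynomials of degree $\le d$. In (2), both modes are negative only if $m<0$. These terms form multiplication by the coefficient of $t^{-m-1}$ in $a(t)b(t)$. Terms with one negative mode are derivations of degree $0$, and terms with no negative mode have degree $-2$. So for generators $a,b$:
$${:}ab{:}_{(m)}=\begin{cases}[a(t)b(t)]_{t^{-m-1}}+(\text{operators of degree}\le0),& m<0,\\ (\text{a derivation of degree }0)+(\text{an operator of degree }-2),& m\ge0.\end{cases}\tag{5}$$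

**The PBW filtration.** $V_{\le d}$ is spanned by products of at most $d$ modes of elements of $\mathfrak g$ applied to $\mathbf 1$, and $V_{2,\le d}$ is defined likewise. The symbol of $v\in V_{\le d}$ in degree $d$ is its class in $V_{\le d}/V_{\le d-1}$. Identify $y\in\mathfrak g$ with the function $A\mapsto\mathrm{tr}(Ay^T)$ on $\mathfrak g$, so that $e_{ij}$ becomes the entry $A_{ij}$, and $y_{(-k-1)}$ with the coefficient of $t^k$ in $\mathrm{tr}(A(t)y^T)$. By the PBW theorem
$$\mathrm{gr}\,V=Q:=\mathbb C[J\mathfrak g],\qquad \mathrm{gr}\,V_2=Q\otimes Q .$$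
As is standard, the $(-1)$-product induces multiplication, and $T$ induces $d/dt$ on arcs, because $[T,y_{(-k-1)}]=(k+1)y_{(-k-2)}$. For example, $S$ has degree $2$ and symbol $\mathrm{tr}\,A(0)^2$. Put
$$\tau=\mathrm{tr}(XP^T),\quad A=XP^T-\tfrac\tau n1,\quad B=X^TP-\tfrac\tau n1,\qquad \mu(X,P)=(A,B)\in\mathfrak g\times\mathfrak g .$$

**Lemma 2 (leading terms).**

(i) If $v\in V_{2,\le d}$ has symbol $f$ in degree $d$, then $\Phi(v)\equiv(J\mu)^*f \bmod G_{2d-1}M$.

(ii) Let $X_0=X(0)$ and $\tau(t)=\sum_k\tau_kt^k$. Then
$$O':=O[\det X_0^{-1}]=\mathbb C[JGL_n]\otimes\mathbb C[J\mathfrak g]\otimes\mathbb C[\tau_0,\tau_1,\dots], \tag{6}$$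
the three factors being functions of $X(t)$, of $A(t)$ and of $\tau(t)$. In particular $Q\to O$, $f\mapsto f(A)$, is injective.

(iii) $\pi_L$ and $\pi_R$ are injective. If $v\in V_{\le d}$ and $\pi_L(v)\in G_{2d-1}M$, then $v\in V_{\le d-1}$.

*Proof.* (i) By (4), $y\otimes\mathbf 1$ goes to the element with function $\sum_{ij}y_{ij}(XP^T)_{ij}=\mathrm{tr}(XP^Ty^T)=\mathrm{tr}(Ay^T)$, because $y$ is traceless; similarly $\mathbf 1\otimes y$ goes to $\mathrm{tr}(By^T)$. By (5), the image of a product of $d$ negative modes is a product of $d$ operators, each a multiplication by a quadratic polynomial plus operators of degree $\le0$. Applied to $\mathbf 1$, the component of degree $2d$ is the product of the quadratic polynomials, which is $(J\mu)^*f$. Products of fewer modes land in $G_{2d-2}M$.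

(ii) On $\{\det X\neq0\}$ the map $(X,P)\mapsto(X,A,\tau)$ is an isomorphism onto $GL_n\times\mathfrak g\times\mathbb A^1$, with inverse $P^T=X^{-1}(A+\frac\tau n)$. Pass to arcs. Injectivity of $f\mapsto f(A)$ into $O'$, and hence into $O$, is now visible.

(iii) If $v\in V_{\le d}$ has symbol $f\ne0$ in degree $d$, then by (i) the component of degree $2d$ of $\pi_L(v)$ is $f(A)$, which is nonzero by (ii). This gives both claims for $\pi_L$, and $\pi_R=\sigma\pi_L$ is injective too. $\square$

For $2\le k\le n$ put $P_k(A)=\mathrm{tr}A^k$ and $P_k(A(t))=\sum_jP_{k,j}t^j$, and let $R=\mathbb C[P_{k,j}:2\le k\le n,\ j\ge0]\subset Q$. Since $\mathrm{tr}(XP^T)^k=\mathrm{tr}(P^TX)^k=\mathrm{tr}(X^TP)^k$ and $A,B$ differ from $XP^T,X^TP$ by the same scalar matrix,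
$$P_k(A(t))=P_k(B(t))\quad\text{in }O[[t]]. \tag{7}$$
Also $T^jP_k=j!\,P_{k,j}$, where $P_k$ stands for $P_{k,0}$.

**Lemma 3.** Let $A\in\mathfrak g$ have $n$ distinct eigenvalues. Then the differentials of $P_2,\dots,P_n$ at $A$ are linearly independent on $\mathfrak g$, and their common kernel is $[gl(n),A]$. The elements $P_{k,j}$ of $Q$ are algebraically independent.

*Proof.* The differential of $P_k$ at $A$ is $a\mapsto k\,\mathrm{tr}(A^{k-1}a)$. A linear relation between these forms on traceless $a$ would make a nonconstant polynomial of degree $\le n-1$ in $A$ a scalar matrix, but the minimal polynomial of $A$ has degree $n$. So the common kernel has dimension $n^2-1-(n-1)=n^2-n$. It contains $[gl(n),A]$ because $\mathrm{tr}(A^{k-1}[\xi,A])=0$. Since the centralizer of $A$ in $gl(n)$ has dimension $n$, $\dim[gl(n),A]=n^2-n$, and the two spaces coincide.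

For the last claim, $P_{k,j}$ involves only the coefficients $A_0,\dots,A_j$ of $A(t)$, and its partial derivatives in the direction of $A_j$ form the linear form $dP_k$ at $A_0$. The Jacobian matrix of the $P_{k,j}$, $j\le m$, is therefore block triangular with diagonal blocks $(dP_k(A_0))_k$. These have full rank when $A_0$ has distinct eigenvalues. $\square$

## 4. Leading terms of central elements

We use the following theorem, due to Feigin–Frenkel (1992); see also E. Frenkel, *Langlands Correspondence for Loop Groups*.

**Fact (FF).** There are $z_k\in\mathfrak z\cap V_{\le k}$, $2\le k\le n$, of conformal weight $k$ with symbol $P_k$, and $\mathfrak z=\mathbb C[T^jz_k]$ is a polynomial ring.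

The symbol of $T^jz_k$ is $j!\,P_{k,j}$. Since the $P_{k,j}$ are algebraically independent, the symbols of elements of $\mathfrak z$ are exactly the homogeneous elements of $R$.

The natural first attempt to prove $\pi_L(z)=\pi_R(z)$ for $z\in\mathfrak z$ is to compare leading terms and then fix the corrections. If $z\in\mathfrak z\cap V_{\le d}$ has symbol $f\in R$, then Lemma 2(i) and (7) give
$$\pi_R(z)-\pi_L(z)\equiv f(B)-f(A)=0 \bmod G_{2d-1}M . \tag{8}$$
For $d=2$ the corrections were visible in (3), and they agreed. In general, (8) says nothing about the lower terms. They form some element of $G_{2d-1}M$, a large space, and a direct comparison would need a manageable formula for $z$ with all its ordering corrections. What is missing is a reason why the difference $\pi_R(z)-\pi_L(z)$ should lie in $\pi_L(V)$. If it did, Lemma 2(iii) would turn (8) into a statement about the PBW filtration of $V$, where something can be done.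

So we want $\pi_R(z)\in\pi_L(V)$. We know that $\pi_R(z)$ commutes with $\pi_R(V)$, because $z$ is central. If the commutant of $\pi_R(V)$ in $M$ were $\pi_L(V)$, we would be done, but it is larger. It contains the determinant $\det(x_{ia})$, as Lemma 4(i) below shows. The determinant has charge $n$ for the grading in which $x$ has charge $1$ and $p$ has charge $-1$, while $\pi_L(V)$ has charge $0$. The remedy is to use that $\pi_R(z)$ also commutes with further elements of $M$.

## 5. The commutant of $\pi_R(V)$, $I$ and $\det X$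

Let $I=\sum_{i,a}{:}x_{ia}p_{ia}{:}$ and $D=\det(x_{ia})\in M$; the $x$-fields commute with each other, so $D$ needs no ordering. Let
$$N=\{v\in M:\ \pi_R(y)_{(m)}v=I_{(m)}v=D_{(m)}v=0\ \ \forall y\in\mathfrak g,\ m\ge0\}.$$

It helps to see the case of one pair $x,p$ (formally $n=1$, $\mathfrak g=0$, $V=\mathbb C$), where $I={:}xp{:}$ and $D=x$. The condition $x_{(m)}v=0$ says that $v$ is a polynomial in the $x_{(-k-1)}$. If it involved such a variable, let $K$ be the largest $k$ for which it does. On such $v$, $I_{(K)}$ acts as $x_{(-1)}\partial/\partial x_{(-K-1)}$, so $I_{(K)}v\ne0$. Hence $N=\mathbb C\mathbf 1$. The condition from $D$ cannot be dropped here: with $x'=x_{(-2)}$, $p'=p_{(-2)}$, the element $u=x^2p^2+2(x'p-p'x)$ is killed by all $I_{(m)}$, $m\ge0$. On polynomials in $x,x',p,p'$ one has, by (1) and (2),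
$$I_{(0)}=x\partial_x+x'\partial_{x'}-p\partial_p-p'\partial_{p'},\quad I_{(1)}=x\partial_{x'}-p\partial_{p'}-\partial_x\partial_p,\quad I_{(2)}=-\partial_p\partial_{x'}-\partial_{p'}\partial_x,\quad I_{(3)}=-\partial_{p'}\partial_{x'},$$
and $I_{(m)}=0$ for $m\ge4$. So $I_{(0)}u=0$, $I_{(1)}u=2xp+2xp-4xp=0$, $I_{(2)}u=-2+2=0$ and $I_{(3)}u=0$. But $x_{(0)}u=-2x^2p-2x'\ne0$.

**Lemma 4.** (i) The fields of $I$ and $D$ commute with all fields of $\mathrm{Im}\,\Phi$. (ii) $N=\pi_L(V)$.

*Proof.* **Part (i).** It suffices to check generators. Let $u$ be in the image of $sl(\ell)$. Then $I_{(0)}u=0$ because $u$ has charge $0$; $I_{(1)}u=-\mathrm{tr}(u)=0$ by the double contraction; and $I_{(m)}u=0$ for $m\ge2$. For $y\in\mathfrak g$, in the operator product of $\pi_L(y)$ or $\pi_R(y)$ with $D$ only the single $p$ can be contracted with an $x$ of $D$. So there is only a simple pole. For $e_{ij}$ on the left its coefficient is $\sum_ax_{ia}\,\partial\det X/\partial x_{ja}=\delta_{ij}\det X$, which vanishes on traceless combinations, and the right-hand case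 is the same.

**Part (ii), the inclusion $\pi_L(V)\subset N$.** $\pi_L(V)$ commutes with $\pi_R(V)$ because $\Phi$ is a homomorphism from a tensor product, and it commutes with $I,D$ by (i). The operators in the definition of $N$ kill $\mathbf 1$ and commute with the modes creating $\pi_L(V)$ from $\mathbf 1$.

**Part (ii), the inclusion $N\subset\pi_L(V)$: set-up.** The purpose is to show $N\cap G_dM\subset\pi_L(V)$ by induction on $d$, the case $d<0$ being empty. Let $v\in N\cap G_dM$ and let $f\in O$ be its component of degree $d$. If $f=0$, induction applies, so assume $f\ne0$. Whenever an operator with leading part of degree $e$ kills $v$, its leading part kills $f$.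

**Leading parts from $\pi_R(y)$ and $I$.** Here we extract derivations that move $X$ and fix $A$ and $\tau$. Since $I=\sum_k\sum_a{:}x_{ak}p_{ak}{:}$, the conditions from $\pi_R(y)$ and $I$ together hold for all $y\in gl(n)$. For $y=e_{kl}$ and $m\ge0$, the degree-$0$ part of $\sum_a{:}x_{ak}p_{al}{:}_{(m)}$ is, by (1) and (2),
$$\sum_a\sum_{s\ge0}\Big(x_{ak,(-s-1)}\frac{\partial}{\partial x_{al,(-m-s-1)}}-p_{al,(-s-1)}\frac{\partial}{\partial p_{ak,(-m-s-1)}}\Big).$$
It sends $x_{al}(t)\mapsto t^mx_{ak}(t)$ and $p_{ak}(t)\mapsto-t^mp_{al}(t)$. So $f$ is killed by the derivations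
$$d_{y,m}:\quad X\mapsto t^mXy,\quad P^T\mapsto-t^myP^T,\quad\text{hence}\quad XP^T\mapsto0,\ A\mapsto0,\ \tau\mapsto0 .\tag{9}$$

**Leading part from $D$.** Here we extract derivations that move only $\tau$. Write $x_{ia}(z)=X_{ia}(z)+x^-_{ia}(z)$ with $x^-_{ia}(z)=-\sum_{k\ge0}z^{-k-1}\partial/\partial p_{ia,(-k-1)}$. In the expansion of $\det(x(z))$ the terms with $r$ factors $x^-$ have degree $(n-r)-r=n-2r$. Those with $r=0$ contain only nonnegative powers of $z$ and do not contribute to $D_{(m)}$, $m\ge0$. The leading part of $D_{(m)}$ thus comes from $r=1$. It is the coefficient of $z^{-m-1}$ in $\sum\mathrm{Cof}_{ia}X(z)\,x^-_{ia}(z)$, which is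
$$\delta_m=-\sum_{i,a}\sum_{k\ge m}[\mathrm{Cof}_{ia}X(t)]_{k-m}\frac{\partial}{\partial p_{ia,(-k-1)}}:\qquad X\mapsto0,\quad P\mapsto-t^m\,\mathrm{Cof}\,X(t).$$
Since $X(\mathrm{Cof}\,X)^T=\det X\cdot1$, we get $XP^T\mapsto-t^m\det X(t)\cdot1$. Hence
$$\delta_mX=0,\qquad\delta_mA=0,\qquad\delta_m\tau=-n\,t^m\det X(t). \tag{10}$$

**No dependence on $\tau$.** Work in $O'$ with the coordinates (6). By (10), $\delta_m=-n\sum_{k\ge m}[\det X(t)]_{k-m}\,\partial/\partial\tau_k$. If $f$ depended on some $\tau_k$, let $K$ be the largest such index. Then $0=\delta_Kf=-n\det X_0\cdot\partial f/\partial\tau_K\ne0$, a contradiction. So $f\in\mathbb C[JGL_n]\otimes\mathbb C[J\mathfrak g]$.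

**No dependence on $X$.** If $f$ depended on the coefficients $X_k$ of $X(t)$, let $K$ be the largest such index. By (9), $d_{e_{kl},K}$ sends $X_j\mapsto0$ for $j<K$, $X_K\mapsto X_0e_{kl}$ and $A\mapsto0$. So on functions of $X_0,\dots,X_K,A(t)$ it is $\sum_a(X_0)_{ak}\,\partial/\partial(X_K)_{al}$. These operators kill $f$ for all $k,l$. As $X_0$ is invertible, all $\partial f/\partial(X_K)_{al}$ vanish, and $f$ does not depend on $X_K$; for $K=0$ this uses that $GL_n$ is connected. This is a contradiction.

**Conclusion of the induction.** So $f=g(A)$ with $g\in\mathbb C[J\mathfrak g]$. The coefficients of $A(t)$ are quadratic in the variables of $O$, and $g\mapsto g(A)$ is injective, so $d$ is even and $g$ is homogeneous of degree $d/2$. Choose $w\in V_{\le d/2}$ with symbol $g$. By Lemma 2(i) and the first inclusion, $v-\pi_L(w)\in N\cap G_{d-1}M\subset\pi_L(V)$. $\square$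

## 6. A unipotent involution of the Feigin–Frenkel center

**Proposition 5.** $\Phi(z\otimes\mathbf 1)=\Phi(\mathbf 1\otimes z)$ for every $z\in\mathfrak z$.

*Proof.* **Step 1: a linear map $\theta:\mathfrak z\to\mathfrak z$.** This step places $\pi_R(z)$ inside $\pi_L(V)$. For $z\in\mathfrak z$ and $m\ge0$ we have $\pi_R(y)_{(m)}\pi_R(z)=\pi_R(y_{(m)}z)=0$, and $I_{(m)},D_{(m)}$ kill $\pi_R(z)$ by Lemma 4(i). So $\pi_R(z)\in N=\pi_L(V)$, and $\pi_R(z)=\pi_L(\theta(z))$ for a unique $\theta(z)\in V$, linear in $z$. For $m\ge0$, $\pi_L(y_{(m)}\theta(z))=\pi_L(y)_{(m)}\pi_R(z)=0$ because $\pi_L(V)$ and $\pi_R(V)$ commute. By injectivity of $\pi_L$, $\theta(z)\in\mathfrak z$.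

**Step 2: $\theta^2=1$.** This uses the symmetry. Applying $\sigma$ to $\pi_R(z)=\pi_L(\theta(z))$ gives $\pi_L(z)=\pi_R(\theta(z))=\pi_L(\theta^2(z))$.

**Step 3: $\theta$ is unipotent.** This is where the leading terms enter. Let $z\in\mathfrak z\cap V_{\le d}$. Since $\pi_L(\theta(z))=\pi_R(z)\in G_{2d}M$, repeated use of Lemma 2(iii) gives $\theta(z)\in V_{\le d}$. By (8), $\pi_L(\theta(z)-z)=\pi_R(z)-\pi_L(z)\in G_{2d-1}M$, so $\theta(z)-z\in V_{\le d-1}$ by Lemma 2(iii) again. Thus $\nu=\theta-1$ maps $\mathfrak z\cap V_{\le d}$ to $\mathfrak z\cap V_{\le d-1}$, and $\nu^{d+1}=0$ on $\mathfrak z\cap V_{\le d}$.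

**Step 4: $\theta=1$.** From $(1+\nu)^2=1$ we get $\nu^2=-2\nu$, so on $\mathfrak z\cap V_{\le d}$ we have $0=\nu^{d+1}=(-2)^d\nu$. Hence $\nu=0$. $\square$

For the cubic element the trick is a one-line computation. Here $\theta(z_3)-z_3$ lies in $\mathfrak z\cap V_{\le2}$ and has weight $3$, so $\theta(z_3)=z_3+c\,Tz_2$ for a scalar $c$. Section 1 gives $\theta(z_2)=z_2$, and $\theta$ commutes with $T$, so $z_3=\theta^2(z_3)=z_3+2c\,Tz_2$, which forces $c=0$. No formula for $z_3$ was needed.

**Corollary 6.** The ideal $\mathcal I:=\langle s_2,\dots,s_n\rangle$ is contained in $\ker\Phi$. Moreover, $z\otimes\mathbf 1-\mathbf 1\otimes z\in\mathcal I$ for all $z\in\mathfrak z$. So $\mathcal I$ is the ideal generated by all these differences, independently of the choice of generators.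

*Proof.* The first claim is Proposition 5 for $z=S^{(k)}$. For the second, suppose $a,b\in\mathfrak z$ have this property. In $V_2/\mathcal I$ we have
$$(a_{(m)}b)\otimes\mathbf 1=(a\otimes\mathbf 1)_{(m)}(b\otimes\mathbf 1)=(\mathbf 1\otimes a)_{(m)}(\mathbf 1\otimes b)=\mathbf 1\otimes(a_{(m)}b),$$
and similarly for $Ta$. So the set of such $z$ is closed under all products and $T$, and it contains $\mathbf 1$ and the generators $S^{(k)}$. $\square$

## 7. Relations between the arcs $A(t)$ and $B(t)$

Half of Theorem 1 is proved. For the other half, Lemma 2(i) says that symbols of elements of $\ker\Phi$ lie in the kernel of $(J\mu)^*:Q\otimes Q\to O$, so this kernel must be computed. For $n=2$, and without $t$, this was done in Section 1: the image of $\mu$ is dense in an irreducible quadric.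

Such an argument without $t$ does not pass to arcs by itself. Consider $\mathbb A^1\to\mathbb A^2$, $s\mapsto(s^2,s^3)$, whose ideal of relations is generated by $y^2-x^3$. On arcs, the coefficients of $y(t)^2-x(t)^3$ do not generate all relations. With $x=s^2$, $y=s^3$ one has $2x\dot y=6s^4\dot s=3y\dot x$, so the constant coefficient $2x_0y_1-3y_0x_1$ of $2x\dot y-3y\dot x$ is a relation. It has weight $5$ when every $x_j$ has weight $2$ and every $y_j$ weight $3$, while the coefficients of $y(t)^2-x(t)^3$ have weight $6$. The geometry behind this is visible on $1$-jets. For the cusp, the fiber of $J_1$ over the singular point is $\mathbb A^2$, which has the same dimension as the closure of the jets at smooth points, so $J_1$ is reducible. For the cone $\mathcal N$ of $sl(2)$ in Section 3, $J_1\mathcal N\subset\mathbb A^6$ is cut out by two equations, so all its components have dimension $\ge4$. The fiber over the vertex is $\mathbb A^3$, too small to be a component. The rest is smooth over $\mathcal N\setminus0$ and irreducible of dimension $4$.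 So $J_1\mathcal N$ is irreducible. For all $n$ and all jets this is supplied by three theorems.

**Facts (K), (H), (M).** (K) (Kostant, 1963) $\mathcal N=\{P_2=\dots=P_n=0\}\subset\mathfrak g$ is a reduced irreducible complete intersection of dimension $n^2-n$. (H) (Hesselink, 1976, *Cohomology and the resolution of the nilpotent variety*) $\mathcal N$ has rational singularities. (M) (Mustaţă, Invent. Math. 145 (2001)) If $W$ is a locally complete intersection variety with rational singularities, then $J_mW$ is irreducible for all $m$.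

Recall that $W$ has rational singularities if it is normal and a resolution $f:\widetilde W\to W$ has $R^if_*\mathcal O_{\widetilde W}=0$ for $i>0$. Smooth varieties are an example, with $f$ the identity. Here the property serves only to apply (M). We also need a form of Nakayama's lemma. Let $R=\bigoplus_{d\ge0}R_d$ be a graded ring with $R_0=\mathbb C$ and $R_+=\bigoplus_{d>0}R_d$, and let $Q$ be a graded $R$-module with degrees bounded below and $\mathrm{Tor}_1^R(\mathbb C,Q)=0$. *Then $Q$ is free on homogeneous lifts of any homogeneous basis of $Q/R_+Q$.* Indeed, let $F$ be the free module on the lifts. Its map to $Q$ has cokernel $C$ with $C=R_+C$, so $C=0$. The kernel $L$ satisfies $L/R_+L=0$ by the vanishing of $\mathrm{Tor}_1$ and the bijectivity of $F/R_+F\to Q/R_+Q$, so $L=0$.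

**Lemma 7.** $Q$ is a free $R$-module, with a basis that contains $1$ and is homogeneous for polynomial degree and for conformal weight.

*Proof.* The argument for finite jets follows Eisenbud–Frenkel (appendix to Mustaţă's paper). Let $Q_m=\mathbb C[J_m\mathfrak g]$. The zero locus in $J_m\mathfrak g$ of the $(m+1)(n-1)$ elements $P_{k,j}$, $j\le m$, is $J_m\mathcal N$. It is irreducible by (K), (H), (M), and it contains the nonempty open subset $J_m(\mathcal N_{\mathrm{reg}})$, where $\mathcal N_{\mathrm{reg}}$ is the smooth locus. So its dimension is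
$$(m+1)(n^2-n)=(m+1)(n^2-1)-(m+1)(n-1)=\dim J_m\mathfrak g-(m+1)(n-1).$$
In the polynomial ring $Q_m$, homogeneous elements of positive degree whose zero locus has codimension equal to their number form a regular sequence. So the $P_{k,j}$, $j\le m$, form a regular sequence in $Q_m$, and also in $Q$, which is a polynomial ring over $Q_m$.

Since $R$ is a polynomial ring in the $P_{k,j}$ (Lemma 3), the Koszul complex on all $P_{k,j}$ resolves $\mathbb C$ over $R$. Hence $\mathrm{Tor}^R_i(\mathbb C,Q)$ is the direct limit over $m$ of the Koszul homology $H_i$ of the sequences $(P_{k,j})_{j\le m}$ on $Q$, which vanishes for $i>0$. The ring $R$ is graded by degree with $R_0=\mathbb C$, and $Q$ has degrees $\ge0$. The graded Nakayama lemma applies. Choose the basis of $Q/R_+Q$ homogeneous for both gradings and containing the class of $1$. $\square$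

**Proposition 8.** The kernel of $(J\mu)^*:Q\otimes Q\to O$ is the ideal $\mathfrak a$ generated by all $P_{k,j}\otimes1-1\otimes P_{k,j}$.

*Proof.* By (7), $\mathfrak a\subset\ker(J\mu)^*$. Since $(Q\otimes Q)/\mathfrak a=Q\otimes_RQ$, we must show that $Q\otimes_RQ\to O$ is injective.

**Step 1: passing to distinct eigenvalues.** The purpose is to replace $\mathfrak g$ by an open set on which everything is smooth. Let $\Delta\in\mathbb C[\mathfrak g]^{GL_n}=\mathbb C[P_2,\dots,P_n]$ be the discriminant of the characteristic polynomial, $\Delta_0=\Delta(A(0))\in R$, and $\mathfrak c=\mathrm{Spec}\,\mathbb C[P_2,\dots,P_n]$. Let $\mathfrak g^{rs},\mathfrak c^{rs}$ be the loci $\Delta\ne0$. By Lemma 7, $Q\otimes_RQ$ is free over $Q$ and hence over the domain $R$. So $\Delta_0$ is a non-zero-divisor on it. With $R_m=\mathbb C[P_{k,j}:j\le m]=\mathbb C[J_m\mathfrak c]$ we have $Q\otimes_RQ=\varinjlim Q_m\otimes_{R_m}Q_m$. Because jets commute with fiber products and principal localization,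
$$Q\otimes_RQ\hookrightarrow(Q\otimes_RQ)[\Delta_0^{-1}]=\varinjlim_m\mathbb C[J_mY],\qquad Y=\mathfrak g^{rs}\times_{\mathfrak c^{rs}}\mathfrak g^{rs}. \tag{11}$$

**Step 2: a smooth surjection onto $Y$.** This step parametrizes pairs of matrices with the same characteristic polynomial. By Lemma 3, $\chi:\mathfrak g^{rs}\to\mathfrak c^{rs}$ is smooth, so $Y$ is smooth, and $\ker d\chi_A=[gl(n),A]$. Consider
$$\psi:GL_n\times\mathfrak g^{rs}\to Y,\qquad(X,A)\mapsto\big(A,(X^{-1}AX)^T\big).$$
It is surjective on points: the second component of a point of $Y$ has the same $n$ distinct eigenvalues as the first, and so has its transpose, which is therefore conjugate to $A$. To see that $\psi$ is smooth, drop the transpose in the second factor, which is an isomorphism preserving the invariants. The variation of $X^{-1}AX$ is $X^{-1}aX+[X^{-1}AX,X^{-1}\delta X]$. Conjugating by $X$ and putting $\xi=\delta X\cdot X^{-1}$, the differential becomes $(\xi,a)\mapsto(a,a+[A,\xi])$. The tangent space of $Y$ becomes $\{(a,b'):d\chi_A(b'-a)=0\}=\{(a,b'):b'-a\in[A,gl(n)]\}$.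 So the differential is surjective between tangent spaces of smooth varieties.

**Step 3: injectivity on jets.** Since $\psi$ is smooth and surjective, $J_m(GL_n\times\mathfrak g^{rs})\to J_mY$ is surjective on $\mathbb C$-points. Since $J_mY$ is smooth, hence reduced, a function on it that pulls back to $0$ is $0$. So $\mathbb C[J_mY]\to\mathbb C[J_m(GL_n\times\mathfrak g^{rs})]$ is injective for all $m$. In the limit, with (11) and (6),
$$Q\otimes_RQ\hookrightarrow\mathbb C[J(GL_n\times\mathfrak g^{rs})]\hookrightarrow\mathbb C[J(GL_n\times\mathfrak g^{rs}\times\mathbb A^1)]=O'[\Delta_0(A)^{-1}].$$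

**Step 4: the composite is $(J\mu)^*$.** On $\det X\ne0$, $X^TP=(P^TX)^T=(X^{-1}(XP^T)X)^T$, hence $B=(X^{-1}AX)^T$, also for arcs. So the composite of Step 3 sends $f\otimes g$ to $f(A)g(B)$. It equals $Q\otimes_RQ\to O\subset O'[\Delta_0(A)^{-1}]$, whose first arrow is induced by $(J\mu)^*$. As the composite is injective, so is $Q\otimes_RQ\to O$. $\square$

## 8. The kernel of $\Phi$

*Proof of Theorem 1.* $\mathcal I\subset\ker\Phi$ by Corollary 6. Conversely, we show $\ker\Phi\cap V_{2,\le d}\subset\mathcal I$ by induction on $d$, the case $d<0$ being trivial.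

**Step 1: the symbol lies in $\mathfrak a$.** Let $v\in\ker\Phi\cap V_{2,\le d}$ have symbol $f$ in degree $d$. By Lemma 2(i), $(J\mu)^*f$ is congruent to $\Phi(v)=0$ modulo $G_{2d-1}M$. It is homogeneous of degree $2d$, so it is $0$. By Proposition 8 and $T^jP_k=j!\,P_{k,j}$,
$$f=\sum_{k,j}h_{k,j}\,T^j(P_k\otimes1-1\otimes P_k), \tag{12}$$
a finite sum in which we may take $h_{k,j}$ homogeneous of degree $d-k$.

**Step 2: lifting the symbol into $\mathcal I$.** With $z_k$ as in (FF), put $r_k=z_k\otimes\mathbf 1-\mathbf 1\otimes z_k$. It has symbol $P_k\otimes1-1\otimes P_k$ in degree $k$, and $r_k\in\mathcal I$ by Corollary 6. Choose $\hat h_{k,j}\in V_{2,\le d-k}$ with symbol $h_{k,j}$ and set $w=\sum(\hat h_{k,j})_{(-1)}T^jr_k$. Then $w\in\mathcal I\cap V_{2,\le d}$, and by (12) $w$ has symbol $f$. Since $\mathcal I\subset\ker\Phi$, $v-w\in\ker\Phi\cap V_{2,\le d-1}\subset\mathcal I$. Hence $v\in\mathcal I$. $\square$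

## 9. Commutants, character and minimal generation of the image

The ingredients of the proof give more. Write $\mathcal V=\mathrm{Im}\,\Phi$, $\mathcal V_L=\pi_L(V)$, $\mathcal V_R=\pi_R(V)$ and $G=SL_n$.

**Theorem 9.**

1. $\pi_L,\pi_R$ are injective, $\pi_L|_{\mathfrak z}=\pi_R|_{\mathfrak z}$, and $\mathcal V_L,\mathcal V_R$ are mutual commutants in $\mathcal V$. Moreover $\mathcal V_L\cap\mathcal V_R=\pi_L(\mathfrak z)$, and this is exactly the center of $\mathcal V$. In $M$: $\mathcal V_L=\mathrm{Com}_M(\mathcal V_R,I,\det X)$, and symmetrically with $L,R$ exchanged.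
2. For the PBW-induced filtration, $\mathrm{gr}\,\mathcal V\cong\mathbb C[J(\mathfrak g\times_{\mathfrak g/\!/G}\mathfrak g)]$, and this is a domain. With the conformal weight grading,
$$\mathrm{ch}\,\mathcal V=\prod_{j\ge1}(1-q^j)^{-2(n^2-1)}\prod_{k=2}^n\prod_{j\ge k}(1-q^j).$$
3. (Minimality) Let $S^{(k)}$ have conformal weight $k$, $2\le k\le n$, and generate $\mathfrak z$. For any proper subset $K\subsetneq\{2,\dots,n\}$, $\langle s_k:k\in K\rangle\subsetneq\ker\Phi$. In particular, for $n\ge3$ the kernel is strictly larger than $\langle s_2\rangle=\langle s\rangle$.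
4. ($gl$-version) The vertex subalgebra of $M$ generated by the images of $gl(n)\times gl(n)$ is $\mathcal V\otimes\mathcal H$, with $\mathcal H$ the Heisenberg algebra generated by $I$, $I(z)I(w)\sim-n^2/(z-w)^2$.

*Proof.* **Part 1.** Injectivity is Lemma 2(iii), and equality on $\mathfrak z$ is Proposition 5. An element of $\mathcal V$ commuting with $\mathcal V_R$ also commutes with $I$ and $D$ by Lemma 4(i), so it lies in $N=\mathcal V_L$; conversely $\mathcal V_L$ commutes with $\mathcal V_R$. Apply $\sigma$ for the other side. An element $\pi_L(z)$ of $\mathcal V_L\cap\mathcal V_R$ commutes with $\mathcal V_L$, since it lies in $\mathcal V_R$. By injectivity $z\in\mathfrak z$. Conversely, $\pi_L(\mathfrak z)=\pi_R(\mathfrak z)$ lies in both. Since $\mathcal V_L,\mathcal V_R$ generate $\mathcal V$, the center of $\mathcal V$ is the intersection of their commutants in $\mathcal V$, which is $\mathcal V_R\cap\mathcal V_L$. The last statement is Lemma 4(ii) and its image under $\sigma$, which fixes $I$ and $D$.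

**Part 2.** First we identify $\mathrm{gr}\,\mathcal V$. The symbols of $\ker\Phi$ lie in $\ker(J\mu)^*=\mathfrak a$ by Step 1 of Section 8, and every homogeneous element of $\mathfrak a$ is such a symbol by the construction of $w$ in Step 2. So $\mathrm{gr}\,\mathcal V=(Q\otimes Q)/\mathfrak a=Q\otimes_RQ=\mathbb C[J(\mathfrak g\times_{\mathfrak g/\!/G}\mathfrak g)]$, which embeds in the domain $O$ by Proposition 8. For the character, $\ker\Phi$ is generated by the $r_k$, which are homogeneous of weight $k$, so $\mathcal V$ is graded by weight. By Lemma 7, $Q\cong R\otimes(Q/R_+Q)$ as graded spaces, hence $\mathrm{ch}(Q\otimes_RQ)=\mathrm{ch}(Q)^2/\mathrm{ch}(R)$. The coefficients of $t^k$ in $A(t)$ have weight $k+1$, so $\mathrm{ch}\,Q=\prod_{j\ge1}(1-q^j)^{-(n^2-1)}$. The element $P_{k,j}$ has weight $k+j$, so $\mathrm{ch}\,R=\prod_{k=2}^n\prod_{j\ge k}(1-q^j)^{-1}$.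

**Part 3: independent variables in $\mathfrak z$.** We first show that $\mathfrak z$ is a polynomial ring in the $T^jS^{(k)}$. By weights and (FF), $S^{(k)}=c_kz_k+(\text{a differential polynomial in the }z_i,\ i<k)$. If some $c_k$ were $0$, the weight-$k$ part of the algebra generated by the $S^{(i)}$ would consist of differential polynomials in the $z_i$, $i<k$, and would miss $z_k$. So all $c_k\ne0$. The change of variables is triangular, and $\mathfrak z=\mathbb C[T^jS^{(k)}]$.

**Part 3: the ideals $\langle s_k:k\in K\rangle$.** We describe them through the action of the center. If $z$ is a central element of $V_2$, its modes commute with all modes, and $z_{(m)}\mathbf 1=0$ for $m\ge0$ then gives $z_{(m)}=0$ for $m\ge0$. Consequently $(z_{(-1)}z')_{(-1)}=z_{(-1)}z'_{(-1)}$ for central $z,z'$. So the commutative algebra $Z_2=\mathfrak z\otimes\mathfrak z$ acts on $V_2$ by $(-1)$-products, commuting with all modes. Let $\mathfrak b\subset Z_2$ be the ideal generated by the $T^js_k$, $k\in K$, $j\ge0$. The space $\mathfrak bV_2$ is stable under all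 modes, and under $T$ because $T(b_{(-1)}v)=(Tb)_{(-1)}v+b_{(-1)}Tv$ and $\mathfrak b$ is $T$-stable. So it is an ideal. It contains the $s_k$, and it lies in the ideal generated by them. Thus $\langle s_k:k\in K\rangle=\mathfrak bV_2$.

**Part 3: freeness over $Z_2$.** We need $\mathfrak bV_2\cap Z_2=\mathfrak b$. By Lemma 7, $\mathrm{gr}\,V_2=Q\otimes Q$ is free over $\mathrm{gr}\,Z_2=R\otimes R$ with a homogeneous basis containing $1$. Lift this basis to $\{e_\alpha\}\subset V_2$, with $\mathbf 1\otimes\mathbf 1$ lifting $1$. The $e_\alpha$ generate $V_2$ over $Z_2$ by induction on the filtration. They are independent, since the top-degree symbols in a relation $\sum c_\alpha e_\alpha=0$ would give a nontrivial relation in $\mathrm{gr}\,V_2$. So $V_2=\bigoplus Z_2e_\alpha$ and $\mathfrak bV_2=\bigoplus\mathfrak be_\alpha$, and comparing the components at $\mathbf 1\otimes\mathbf 1$ gives $\mathfrak bV_2\cap Z_2=\mathfrak b$.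

**Part 3: conclusion.** Let $k\notin K$. The ring $Z_2$ is polynomial in the variables $T^jS^{(i)}\otimes\mathbf 1$ and $\mathbf 1\otimes T^jS^{(i)}$. Setting those with $i\in K$ to $0$ kills $\mathfrak b$ but not $s_k$, so $s_k\notin\mathfrak b$. Hence $s_k\notin\langle s_i:i\in K\rangle$, while $s_k\in\ker\Phi$ by Theorem 1.

**Part 4.** Both $\sum_ie_{ii}\otimes1$ and $\sum_k1\otimes e_{kk}$ are the identity of $gl(\ell)$, so both identity matrices go to $I$. The double contraction gives $I(z)I(w)\sim-\ell/(z-w)^2=-n^2/(z-w)^2$. The field $I$ commutes with $\mathcal V$ by Lemma 4(i), so the subalgebra in question is the image of $\mathcal V\otimes\mathcal H\to M$, and it remains to see that this map is injective. All $I_{(m)}$, $m\ge0$, kill $\mathcal V$. Write a nonzero element of $\mathcal V\otimes\mathcal H$ as a polynomial in the $I_{(-m)}$, $m\ge1$, with coefficients in $\mathcal V$. Pick a monomial $\prod I_{(-m)}^{e_m}$ of the highest degree with coefficient $v\ne0$, and apply $\prod I_{(m)}^{e_m}$. Since $[I_{(m)},I_{(-m')}]=-n^2m\,\delta_{m,m'}$,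 every other monomial goes to $0$ and the result is a nonzero multiple of $v$. The same computation holds in $M$, so the image of the element in $M$ is nonzero. $\square$
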